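# From $C^1$ to $C^{1+\text{Hölder}}$: conjugacies to ergodic toral automorphisms

A matrix $L\in GL(d,\mathbb Z)$ acts on the torus $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ as an automorphism, also denoted $L$. Suppose that a smooth diffeomorphism $f$ of $\mathbb T^d$ becomes $L$ after a change of coordinates $H$, that is,
$$H\circ f=L\circ H ,$$
and suppose that $H$ is a $C^1$ diffeomorphism. Its derivative $DH$ is then continuous, with no information on its modulus of continuity. Does the equation force $DH$ to be Hölder continuous? We write $C^{1+\text{Hölder}}$ for "$C^1$ with $\gamma$-Hölder derivative for some $\gamma>0$". We begin with automorphisms that have no eigenvalue on the unit circle, where the answer is a short computation.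

## 1. Hyperbolic automorphisms: the derivative of a $C^1$ conjugacy is Hölder

The automorphism $L$ is hyperbolic if the matrix has no eigenvalue on the unit circle. An example is $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $\mathbb T^2$, with eigenvalues $(3\pm\sqrt5)/2$.

**Theorem 1 (hyperbolic case).** Let $L$ be hyperbolic, let $f$ be a diffeomorphism of $\mathbb T^d$ with $\alpha$-Hölder derivative, and let $H$ be a $C^1$ diffeomorphism with $H\circ f=L\circ H$. Then $H$ and $H^{-1}$ are $C^{1+\text{Hölder}}$.

### The equation for the derivative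

This step turns the question into one about a linear matrix equation over $L$. We identify derivatives on $\mathbb T^d$ with $d\times d$ matrices. Differentiating $H\circ f=L\circ H$ gives $DH(f(x))\,Df(x)=L\,DH(x)$. Put
$$B(y)=DH(H^{-1}y),\qquad A(y)=Df(H^{-1}y).$$
If $y=H(x)$, then $H(f(x))=Ly$, so $DH(f(x))=B(Ly)$, and the equation becomes $B(Ly)A(y)=L\,B(y)$. This is the case $m=d$, $\Lambda=L$ of
$$B(Lx)A(x)=\Lambda B(x)\qquad(x\in\mathbb T^d), \tag{1}$$
where $\Lambda\in GL(m,\mathbb R)$ is constant and $A,B:\mathbb T^d\to GL(m,\mathbb R)$. Here $B$ is continuous, and $A$ is $\alpha$-Hölder because $Df$ is $\alpha$-Hölder and $H^{-1}$ is Lipschitz; we may take $0<\alpha\le 1$. Conversely, if we show that $B$ is Hölder, then $DH=B\circ H$ is Hölder because $H$ is Lipschitz, and $D(H^{-1})(y)=B(y)^{-1}$ is Hölder too. So the question is: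

*If $A$ is Hölder and $B$ is a continuous solution of (1), is $B$ Hölder?*

We view functions on $\mathbb T^d$ also as $\mathbb Z^d$-periodic functions on $\mathbb R^d$. Then $x+v$ makes sense for $x\in\mathbb T^d$ and $v\in\mathbb R^d$, and $L(x+v)=Lx+Lv$. Since $A$ is bounded, $|A(x+w)-A(x)|\le C\min(1,|w|^\alpha)$ for all $w\in\mathbb R^d$.

### The scalar case by hand

Let $m=1$, so that $A$, $B$ are nonvanishing functions and $\Lambda=\lambda$ is a number. Let $w$ be a vector contracted by $L$, say $|L^nw|\le C\sigma^n|w|$ for $n\ge0$, with $\sigma<1$. Write $x_n=L^nx$ and $w_n=L^nw$. Dividing (1) at $x_k+w_k$ by (1) at $x_k$ removes $\lambda$, and iterating gives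
$$\frac{B(x+w)}{B(x)}=\frac{B(x_n+w_n)}{B(x_n)}\ \prod_{k=0}^{n-1}\frac{A(x_k+w_k)}{A(x_k)} .$$
As $n\to\infty$ the first factor tends to $1$, since $w_n\to0$ and $B$ is uniformly continuous and bounded away from $0$. The function $A$ has constant sign, and $\log|A|$ is $\alpha$-Hölder, so the logarithm of the product is at most $C\sum_k\sigma^{k\alpha}|w|^\alpha\le C|w|^\alpha$. Hence $|B(x+w)-B(x)|\le C|w|^\alpha$ for $|w|\le1$, and trivially for larger $w$. The same argument with $L^{-1}$ treats vectors expanded by $L$. If $L$ is hyperbolic, these two kinds of vectors span $\mathbb R^d$, and $B$ is $\alpha$-Hölder.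

The continuity of $B$ entered at exactly one place: it made the first factor tend to $1$, because $w_n\to0$.

### Matrices: conjugation by $\Lambda$

For matrices $\Lambda$ no longer cancels. It acts by conjugation, and we split that action according to growth. We set up the notation for a general $L\in GL(d,\mathbb Z)$ having some eigenvalue off the unit circle.

**Notation for $L$.** Let $\mathbb R^d=E^s\oplus E^c\oplus E^u$ be the sums of the generalized eigenspaces of $L$ for moduli $<1$, $=1$, $>1$. Let $\rho_{\max}$ and $\rho_{\min}$ be the largest and smallest moduli of eigenvalues. Since $|\det L|=1$, we have $\rho_{\max}>1>\rho_{\min}$. Put $\nu_0=\max(\rho_{\max},\rho_{\min}^{-1})>1$. Hyperbolic means $E^c=0$.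

**Notation for $\Lambda$.** Let $\rho_1<\dots<\rho_\ell$ be the distinct moduli of the eigenvalues of $\Lambda$, let $V_i$ be the sum of the generalized eigenspaces of modulus $\rho_i$, and let $P_i$ be the corresponding projections. On $M_m=M_m(\mathbb R)$ put $T(X)=\Lambda X\Lambda^{-1}$. The map $T$ preserves each $P_iM_mP_j$, and its eigenvalues there have modulus $\rho_i/\rho_j$. Put
$$M^-=\bigoplus_{i<j}P_iM_mP_j,\qquad M^0=\bigoplus_iP_iM_mP_i,\qquad M^+=\bigoplus_{i>j}P_iM_mP_j,$$
and write $X=X^-+X^0+X^+$. Let $\theta_0$ be the largest ratio $<1$ of moduli of eigenvalues of $\Lambda$. If all moduli are equal, put $\theta_0=0$ and $\log(1/\theta_0)=\infty$; then $M^\pm=0$ and every statement about $M^\pm$ is void.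

For instance, if $\Lambda=\mathrm{diag}(2,1)$, then $T$ multiplies the $(1,2)$ entry by $2$, the $(2,1)$ entry by $\frac12$, and fixes the diagonal entries. So $M^+$ and $M^-$ are the two off-diagonal entries, $M^0$ is the diagonal, and $\theta_0=\frac12$.

**Choice of exponents.** Fix
$$0<\beta<\min\Bigl\{\alpha,\ \frac{\log(1/\theta_0)}{\log\nu_0}\Bigr\},$$
which means $\beta<\alpha$ and $\theta_0\nu_0^\beta<1$. Choose $\theta\in(\theta_0,1)$ and $\nu>\nu_0$ so close to $\theta_0,\nu_0$ that $\theta\nu^\beta<1$. By the Jordan form there are $\sigma\in(0,1)$, $N\ge0$ and $C$ with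
$$\begin{aligned}&\|T^n|_{M^-}\|,\ \|T^{-n}|_{M^+}\|\le C\theta^n,\quad \|L^n|_{E^s}\|,\ \|L^{-n}|_{E^u}\|\le C\sigma^n,\quad \|L^{\pm n}\|\le C\nu^n\quad(n\ge0),\\ &\|T^n|_{M^0}\|,\ \|L^n|_{E^c}\|\le C(1+|n|)^N\quad(n\in\mathbb Z).\end{aligned}\tag{2}$$
Throughout, $C$ denotes constants that may change from line to line but do not depend on the points $x$, the vectors $w$, the times $n$, or the scale $\delta$ that appears later. Matrix norms are operator norms.

**Fact F.** Let $S$ be a linear map of a finite-dimensional space whose eigenvalues all have modulus $1$. If $S^nz\to0$ as $n\to\infty$, then $z=0$.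

Indeed, $Z=\{z:S^nz\to0\}$ is an $S$-invariant subspace, and $S^n|_Z\to0$ as an operator because $Z$ is finite-dimensional. If $Z\ne0$, then $|\det S|_Z|^n\to0$, which contradicts $|\det S|_Z|=1$.

**Proposition 1.** Let $L\in GL(d,\mathbb Z)$ have an eigenvalue off the unit circle, let $A$ be $\alpha$-Hölder with $0<\alpha\le1$, and let $B$ be continuous with (1). For $\beta$ as above,
$$|B(x+w)-B(x)|\le C|w|^\beta\qquad\text{for all }x\text{ and all }w\in E^s\cup E^u. \tag{3}$$

**Proof.** Let $w\in E^s$, $x_n=L^nx$, $w_n=L^nw$ for $n\in\mathbb Z$, and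
$$g_n=B(x_n+w_n)B(x_n)^{-1}-I .$$
These matrices are uniformly bounded. We want to bound $g_0$, since $B(x+w)-B(x)=g_0B(x)$.

**The recursion.** By (1), $B(Ly)=\Lambda B(y)A(y)^{-1}$, so
$$I+g_{n+1}=\Lambda B(x_n+w_n)\,A(x_n+w_n)^{-1}A(x_n)\,B(x_n)^{-1}\Lambda^{-1}.$$
Since $A(x_n+w_n)^{-1}A(x_n)=I+A(x_n+w_n)^{-1}\bigl(A(x_n)-A(x_n+w_n)\bigr)=I+O(\min(1,|w_n|^\alpha))$,
$$g_{n+1}=Tg_n+e_n,\qquad |e_n|\le C\min(1,|w_n|^\alpha)\le C|w_n|^\beta . \tag{4}$$
The last inequality uses $\beta<\alpha$ when $|w_n|\le1$, and is clear when $|w_n|>1$.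

**The component $M^+$.** Here we look to the future, where $T^{-n}$ contracts. Iterating (4), $g_n=T^ng_0+\sum_{k=0}^{n-1}T^{n-1-k}e_k$, so
$$g_0^+=T^{-n}g_n^+-\sum_{k=0}^{n-1}T^{-k-1}e_k^+ .$$
Letting $n\to\infty$, the first term vanishes and $|g_0^+|\le C\sum_k\theta^k\sigma^{k\beta}|w|^\beta\le C|w|^\beta$.

**The component $M^-$.** Here we look to the past. Iterating (4) backward,
$$g_0^-=T^ng_{-n}^-+\sum_{k=1}^nT^{k-1}e_{-k}^- .$$
In the past $w_{-k}$ may grow, but $|w_{-k}|\le C\nu^k|w|$. Letting $n\to\infty$, $|g_0^-|\le C\sum_{k\ge1}\theta^k(\nu^k|w|)^\beta\le C|w|^\beta$, because $\theta\nu^\beta<1$. This is where the bound on $\beta$ involving $\theta_0$ and $\nu_0$ comes from.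

**The component $M^0$.** Now $T$ gives no contraction, and we use the continuity of $B$. Put
$$z=g_0^0+\sum_{k\ge0}T^{-k-1}e_k^0 .$$
The series converges with sum $O(|w|^\beta)$, since $\|T^{-k-1}|_{M^0}\|$ grows polynomially and $|e_k|\le C\sigma^{k\beta}|w|^\beta$. By (4),
$$T^nz=g_n^0+\sum_{k\ge n}T^{n-k-1}e_k^0 .$$
As $n\to\infty$, $g_n\to0$ because $w_n\to0$ and $B$ is uniformly continuous. The tail is at most $C\sum_{j\ge0}(1+j)^N\sigma^{(n+j)\beta}|w|^\beta\to0$. So $T^nz\to0$, and Fact F gives $z=0$. Hence $|g_0^0|=\bigl|\sum_{k\ge0}T^{-k-1}e_k^0\bigr|\le C|w|^\beta$.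

Together, $|B(x+w)-B(x)|\le C|g_0|\le C|w|^\beta$ for $w\in E^s$.

**The direction $E^u$.** Equation (1) at $x=L^{-1}y$ reads $B(L^{-1}y)\,A(L^{-1}y)^{-1}=\Lambda^{-1}B(y)$. This is (1) for $L^{-1}$, $\Lambda^{-1}$ and the $\alpha$-Hölder function $y\mapsto A(L^{-1}y)^{-1}$. The numbers $\theta_0,\nu_0$ are the same, and $E^s(L^{-1})=E^u(L)$. So the case already proved applies. $\square$

**Proof of Theorem 1.** If $E^c=0$, write $w=w^s+w^u$ with $|w^s|,|w^u|\le C|w|$. Applying (3) twice, $|B(x+w)-B(x)|\le C|w|^\beta$. So $B$ is Hölder, and by the reduction above $DH$ and $D(H^{-1})$ are Hölder. $\square$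

## 2. Eigenvalues on the unit circle: ergodic automorphisms

What changes if $E^c\neq0$? The automorphism $L$ is partially hyperbolic if it has some, but not all, eigenvalues on the unit circle. A partially hyperbolic $L$ is ergodic if and only if none of its eigenvalues is a root of unity. We use "ergodic" for every $L\in GL(d,\mathbb Z)$ without root-of-unity eigenvalues, so hyperbolic $L$ are included.

We recall two classical facts. Kronecker's theorem: if a monic integer polynomial with nonzero constant term has all its roots of modulus $\le1$, then all its roots are roots of unity. Gauss's lemma: a monic rational factor of a monic integer polynomial is integral. By Kronecker's theorem an ergodic $L$ has $\rho_{\max}>1$, so the notation of Section 1 and Proposition 1 apply to every ergodic $L$.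

**Definition.** $L$ is very weakly irreducible if every (nonconstant) factor over $\mathbb Q$ of its characteristic polynomial has a root of modulus $\rho_{\max}$ and a root of modulus $\rho_{\min}$.

If the characteristic polynomial is irreducible over $\mathbb Q$, the condition holds trivially. It fails for $A_0\oplus A_0^2$ on $\mathbb T^4$ with $A_0=\begin{pmatrix}2&1\\1&1\end{pmatrix}$: there $\rho_{\max}$ is the square of the larger eigenvalue of $A_0$, and the factor coming from $A_0$ has no root of that modulus.

**Example.** Let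
$$L=\begin{pmatrix}0&0&0&-1\\1&0&0&1\\0&1&0&1\\0&0&1&1\end{pmatrix},\qquad p(x)=x^4-x^3-x^2-x+1 ,$$
where $p$ is the characteristic polynomial of $L$. With $y=x+1/x$ we have $p(x)/x^2=y^2-y-3$, so $y=(1\pm\sqrt{13})/2$. The value $y\approx2.303$ gives two real roots $\rho\approx1.722$ and $1/\rho$. The value $y\approx-1.303$ lies in $(-2,2)$ and gives two nonreal conjugate roots of modulus $1$. Next, $p$ is irreducible over $\mathbb Q$. It has no rational root, since $p(1)=-1$ and $p(-1)=3$. If it were a product of two rational quadratics, the nonreal roots would belong to one factor $x^2-yx+1$ with $y=(1-\sqrt{13})/2$ irrational, which is impossible. No root is a root of unity, since otherwise $p$ would be the minimal polynomial of a root of unity and all its roots would have modulus $1$. So $L$ is ergodic, partially hyperbolic and very weakly irreducible, with $\dim E^s=\dim E^u=1$ and $\dim E^c=2$. On $E^c$ it is conjugate to a rotation.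

The problem comes from Boris Kalinin, Victoria Sadovskaya, Zhenqi Wang, "Global smooth rigidity for toral automorphisms", arXiv:2407.13877 (2024). The following result is known and will be quoted.

**Known result.** Let $L$ be a very weakly irreducible partially hyperbolic ergodic automorphism of $\mathbb T^d$. If a $C^\infty$ diffeomorphism $f$ of $\mathbb T^d$ is $C^{1+\text{Hölder}}$ conjugate to $L$, then any conjugacy between $f$ and $L$ is a $C^\infty$ diffeomorphism.

For very weakly irreducible hyperbolic $L$ the analogous known statement starts from a $C^1$ conjugacy. The problem is whether $C^1$ regularity implies $C^{1+\text{Hölder}}$ regularity in the partially hyperbolic setting too. The answer is yes.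

**Theorem A.** Let $L\in GL(d,\mathbb Z)$ be ergodic, $\Lambda\in GL(m,\mathbb R)$, let $A:\mathbb T^d\to GL(m,\mathbb R)$ be $\alpha$-Hölder, $0<\alpha\le1$, and let $B:\mathbb T^d\to GL(m,\mathbb R)$ be continuous with (1). Then $B$ is Hölder. More precisely, with $\theta_0,\nu_0$ as in Section 1, $B$ is $\beta$-Hölder for every $0<\beta<\min\{\alpha,\log(1/\theta_0)/\log\nu_0\}$.

**Theorem B.** Let $L$ be an ergodic automorphism of $\mathbb T^d$, let $f$ be a diffeomorphism of $\mathbb T^d$ with $\alpha$-Hölder derivative, and let $H$ be a $C^1$ diffeomorphism with $H\circ f=L\circ H$. Then $H$ and $H^{-1}$ are $C^{1+\text{Hölder}}$.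

**Corollary.** If $L$ is very weakly irreducible, partially hyperbolic and ergodic, $f$ is $C^\infty$, and $f$, $L$ are conjugate by a $C^1$ diffeomorphism $H$, then $H$ is $C^{1+\text{Hölder}}$. Hence, by the known result, every conjugacy between $f$ and $L$ is $C^\infty$.

**Theorem C.** For $L\in GL(d,\mathbb Z)$ the following are equivalent: (a) $L$ is ergodic; (b) for every $C^\infty$ diffeomorphism $f$, every $C^1$ diffeomorphism $H$ with $H\circ f=L\circ H$ is $C^{1+\text{Hölder}}$.

Theorem B follows from Theorem A by the reduction of Section 1, which never used hyperbolicity: $A(y)=Df(H^{-1}y)$ is Hölder, $B(y)=DH(H^{-1}y)$ is continuous and solves (1) with $\Lambda=L$, Theorem A makes $B$ Hölder, and then $DH=B\circ H$ and $D(H^{-1})=B^{-1}$ are Hölder. The Corollary is Theorem B with $f\in C^\infty$ followed by the known result. Very weak irreducibility is used only in that last quotation.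

In the example, with $\Lambda=L$, the moduli are $\rho,1,1/\rho$, so $\theta_0=1/\rho$ and $\nu_0=\rho$. Theorem A then gives every exponent $\beta<\alpha$.

Sections 3 to 6 prove Theorem A, and Section 7 proves Theorem C.

## 3. Increments along $E^c$ do not decay

We know (3), so it remains to treat $w\in E^c$. The sensible first attempt is to repeat the proof of Proposition 1 with $w\in E^c$. The recursion (4) is still true, and $|e_n|\le C(1+|n|)^N|w|^\alpha$ by (2), as $\alpha\le 1$. The components $M^\pm$ cause no trouble: the same two formulas give $|g_0^\pm|\le C\sum_k\theta^k(1+k)^N|w|^\alpha\le C|w|^\alpha$. The argument stops at $M^0$. There we needed $g_n\to0$ and the convergence of $\sum_kT^{-k-1}e_k^0$. Now $w_n$ need not tend to $0$ and our bounds on $e_n$ do not decay, so neither is available.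

The difficulty is already visible in a scalar model. Let $m=1$, $\Lambda=1$, $A,B>0$, $a=\log A$, $b=\log B$, so that $b(Lx)=b(x)-a(x)$. Suppose also that $L$ acts on $E^c$ by isometries, as in the example for a suitable norm. For $v\in E^c$ let $D_v(x)=b(x+v)-b(x)$. Then $D_{Lv}(Lx)=D_v(x)+O(|v|^\alpha)$, and iterating,
$$D_v(x)=D_{L^nv}(L^nx)+O(|n|\,|v|^\alpha),\qquad n\in\mathbb Z .$$
The right side contains an increment of $b$ over a vector of the same length $|v|$. The formula bounds $D_v$ by itself and is circular.

The relation does contain something else: it lets us compare $D_v$ at different points. Take $w\in E^u$, apply the relation at time $-n$ to $x+w$ and to $x$, and subtract: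
$$D_v(x+w)-D_v(x)=\bigl[D_{L^{-n}v}(L^{-n}x+L^{-n}w)-D_{L^{-n}v}(L^{-n}x)\bigr]+O(n|v|^\alpha).$$
By the scalar computation of Section 1, $b$ is $\alpha$-Hölder along $E^u$, so the bracket is $O(\sigma^{n\alpha}|w|^\alpha)$. With $n\approx K\log(1/|v|)$ and $K$ large, $D_v$ is constant up to $O(|v|^\alpha\log(1/|v|))$ on unstable discs of radius $|v|^{-\kappa}$, where $\kappa$ may be as large as we like. The price for a disc of polynomially large radius is only a logarithm. If such discs fill the torus well enough, $D_v$ must be nearly constant on $\mathbb T^d$. The constant must then be nearly $\int D_v=0$, and $b$ is Hölder along $E^c$.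

Three things are needed to make this a proof.

1. A quantitative form of "large unstable discs fill the torus". This is a Diophantine property of $E^u$, and it uses ergodicity (Section 4).
2. Control of $D_v$ at small scales in all directions, including $E^c$, where so far $b$ is only continuous. We replace increments by averages over a smooth kernel of size $\delta$ in $E^c$, which are Lipschitz along $E^c$ with constant $C/\delta$. A polynomial loss in $1/\delta$ is affordable because $\kappa$ is free (Section 5).
3. For matrices the increment is multiplicative, so the constant has no reason to be an integral that vanishes. A separate argument must show that it is small (end of Section 5).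

## 4. A Diophantine property of $E^u$

An average over a disc of radius $R$ in $E^u$ multiplies the $k$-th Fourier mode by a number that is small when $R\,\|k|_{E^u}\|$ is large. So we need a lower bound for $\|k|_{E^u}\|$, where $k\in\mathbb Z^d$ is regarded as a linear functional (row vector).

In the simplest case this can be done by hand. For $L=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ the line $E^u$ is spanned by $(\varphi,1)$ with $\varphi=(1+\sqrt5)/2$, since $L(\varphi,1)=(2\varphi+1,\varphi+1)=\varphi^2(\varphi,1)$. Let $\varphi'=1-\varphi$. For $k\ne0$,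
$$(k_1\varphi+k_2)(k_1\varphi'+k_2)=k_2^2+k_1k_2-k_1^2$$
is a nonzero integer, so $|k_1\varphi+k_2|\ge 1/|k_1\varphi'+k_2|\ge c|k|^{-1}$. In general the integer is a Gram determinant.

**Lemma 2.** Let $L$ be ergodic. There is $c_0>0$ such that $\|k|_{E^u}\|\ge c_0|k|^{-(d-1)}$ for all $k\in\mathbb Z^d\setminus\{0\}$.

**Proof.** Put $a=\|k|_{E^u}\|$.

**Splitting the functionals.** Let $U$ be the space of functionals vanishing on $E^s\oplus E^c$ and $Z$ the space of those vanishing on $E^u$. Then $(\mathbb R^d)^*=U\oplus Z$, and both are invariant under $k\mapsto kL$. The eigenvalues of this map on $U$ are those of $L|_{E^u}$. On $Z$ they are those of $L|_{E^s\oplus E^c}$, of modulus $\le1$. These two sets are disjoint and closed under complex conjugation, so the projections onto $U$ and $Z$ are real polynomials in the map $k\mapsto kL$.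

**The orbit of $k$ meets $U$.** Let $W=\mathrm{span}\{kL^j:j\ge0\}$ and $r=\dim W$, so that $k,kL,\dots,kL^{r-1}$ is a basis of $W$. The characteristic polynomial of $k\mapsto kL$ on $W$ is the minimal polynomial of the vector $k$ for this map. It is monic. It is rational and divides the characteristic polynomial of $L$, because the rational span of the $kL^j$ is an invariant subspace of $\mathbb Q^d$ of dimension $r$. By Gauss's lemma it is integral, and its constant term divides $\det L=\pm1$, so it is $\pm1$. If all its roots had modulus $\le1$, then by Kronecker's theorem they would be roots of unity and eigenvalues of $L$, contradicting ergodicity. Since the projections onto $U$ and $Z$ preserve $W$, we have $W=(W\cap U)\oplus(W\cap Z)$. If $W\cap U$ were $0$, then $W\subset Z$ and all roots would have modulus $\le1$. So $W\cap U\ne0$ and $\dim(W\cap Z)<r$.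

**An integer that is not zero.** Write $kL^j=u_j+z_j$ with $u_j\in W\cap U$ and $z_j\in W\cap Z$, $0\le j<r$. Restriction to $E^u$ identifies $U$ with $(E^u)^*$, and
$$u_j|_{E^u}=(kL^j)|_{E^u}=k|_{E^u}\circ L^j|_{E^u},$$
so $|u_j|\le Ca$. Also $|z_j|\le C|k|$. Expand the wedge product $\bigwedge_{j=0}^{r-1}(u_j+z_j)$. The term containing only $z_j$'s is a wedge of $r$ vectors in a space of dimension $<r$, so it vanishes. Every other term contains at least one $u_j$ and is at most $Ca|k|^{r-1}$, since $a\le|k|$. On the other hand, the square of the norm of $k\wedge kL\wedge\dots\wedge kL^{r-1}$ is the Gram determinant of linearly independent integer vectors, a positive integer, so the norm is at least $1$. Hence $1\le Ca|k|^{r-1}\le Ca|k|^{d-1}$. $\square$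

## 5. Averages over small center balls

From now on $L$ is ergodic and $c=\dim E^c\ge1$. (If $E^c=0$, Theorem A follows from (3) as in the proof of Theorem 1.)

### The averaged equation

We define averages compatible with the dynamics: the kernel is transported by $L^n$. For $\psi\in C_c(E^c)$ and $n\in\mathbb Z$ let
$$B^{\psi,n}(x)=\int_{E^c}B(x+L^nv)\,\psi(v)\,dv .$$
Suppose $\operatorname{supp}\psi\subset\{|v|\le\delta\}$ with $\delta\le1$. By (1) at the point $x+L^nv$,
$$B(Lx+L^{n+1}v)A(x)=\Lambda B(x+L^nv)\,A(x+L^nv)^{-1}A(x).$$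
On the support, $|A(x+L^nv)^{-1}A(x)-I|\le C|L^nv|^\alpha\le C(1+|n|)^N\delta^\alpha$ by (2), as $\alpha\le1$. Integrating against $\psi$,
$$B^{\psi,n+1}(Lx)A(x)=\Lambda B^{\psi,n}(x)+r,\qquad |r|\le C\|\psi\|_1(1+|n|)^N\delta^\alpha . \tag{5}$$

Fix $g\in C_c^\infty(E^c)$ with $g\ge0$, $\int g=1$, and $\psi^1\in C_c^\infty(E^c)$ with $\int\psi^1=0$, both supported in the unit ball. For $0<\delta\le\frac12$ put
$$\eta(v)=\delta^{-c}g(v/\delta),\qquad\psi(v)=\delta^{-c}\psi^1(v/\delta),\qquad \ell_\delta=1+\log(1/\delta).$$
The function $B^{\eta,0}$ is a smoothed version of $B$. The function $B^{\psi,0}$ plays the role of an increment of $B$ at scale $\delta$ along $E^c$: it vanishes when $B$ is constant. The $L^1$ norms of $\eta$ and $\psi$ do not depend on $\delta$.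

**Proposition 3.** $\displaystyle\sup_x|B^{\psi,0}(x)|\le C\,\ell_\delta^{2N+1}\delta^\alpha$, where $C$ depends on $g,\psi^1$ but not on $\delta\in(0,\frac12]$.

The proof occupies the rest of this section. It suffices to treat $\delta\le\delta_0$ for some $\delta_0>0$, since always $|B^{\psi,0}|\le\|B\|_\infty\|\psi^1\|_1$. The parameters are
$$\tau=\delta^{(1+\alpha)/\beta},\qquad R=\delta^{-\kappa},\quad \kappa=\alpha+\frac{2d(1+\alpha)}{\beta},\qquad n_\delta=\lfloor K\log(1/\delta)\rfloor, \tag{6}$$
with $K$ fixed so large that $K\log(1/\theta)\ge\alpha$ and $K\log(1/\sigma)\ge\kappa+\alpha/\beta$. Here $n_\delta$ is the number of iterates, $R$ the radius of the unstable discs, and $\tau$ a very small smoothing scale. Note that $1+n_\delta\le C\ell_\delta$, and that the choice of $K$ gives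
$$\theta^{n_\delta}\le C\delta^\alpha,\qquad \sigma^{n_\delta}R\le C\delta^{K\log(1/\sigma)-\kappa}\le C\delta^{\alpha/\beta}. \tag{7}$$

**Step 1: an almost invariant quotient.** This step replaces the $g_n$ of Section 1. For $|n|\le n_\delta$ and $v\in\operatorname{supp}\eta$ we have $|L^nv|\le C(1+n_\delta)^N\delta$, which tends to $0$ as $\delta\to0$. Since $B$ is uniformly continuous, $B^{\eta,n}\to B$ uniformly in $x$ and in $|n|\le n_\delta$. So for $\delta\le\delta_0$ the matrices $B^{\eta,n}(x)$ are invertible, with inverses bounded by $2\|B^{-1}\|_\infty$. Define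
$$q_n(x)=B^{\psi,n}(x)\,B^{\eta,n}(x)^{-1},\qquad |n|\le n_\delta ,$$
which is uniformly bounded. We divide by $B^{\eta,n}$ and not by $B$, so that both factors are smooth along $E^c$.

Apply (5) to $\psi$ and $\eta$, with errors $r$ and $r'$, and write $X=\Lambda B^{\psi,n}(x)$, $Y=\Lambda B^{\eta,n}(x)$. The factor $A(x)$ cancels:
$$q_{n+1}(Lx)=(X+r)(Y+r')^{-1}=XY^{-1}+(r-XY^{-1}r')(Y+r')^{-1};$$
the second equality is checked by multiplying by $Y+r'$ on the right. Here $XY^{-1}=\Lambda q_n(x)\Lambda^{-1}=Tq_n(x)$ is bounded, and $Y+r'=B^{\eta,n+1}(Lx)A(x)$ has bounded inverse. Hence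
$$q_{n+1}(Lx)=Tq_n(x)+e_n(x),\qquad |e_n(x)|\le C\ell_\delta^N\delta^\alpha,\qquad -n_\delta\le n<n_\delta. \tag{8}$$

**Step 2: the components $M^\pm$ are small.** As in Section 1, we use the contraction of $T^{\pm1}$. With $n=n_\delta$, iterating (8) from the past and from the future gives
$$q_0^-(x)=T^nq_{-n}^-(L^{-n}x)+\sum_{k=1}^nT^{k-1}e_{-k}^-(L^{-k}x),$$
$$q_0^+(x)=T^{-n}q_n^+(L^nx)-\sum_{k=0}^{n-1}T^{-k-1}e_k^+(L^kx).$$
Summing geometric series and using (7),
$$|q_0^\pm|\le C\theta^{n_\delta}+C\ell_\delta^N\delta^\alpha\le C\ell_\delta^N\delta^\alpha. \tag{9}$$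

**Step 3: $q_0^0$ is almost constant on large unstable discs.** First, $q_n$ is $\beta$-Hölder along $E^u$, uniformly in $|n|\le n_\delta$ and $\delta$. For $w\in E^u$,
$$|B^{\psi,n}(x+w)-B^{\psi,n}(x)|\le\int|B(x+L^nv+w)-B(x+L^nv)|\,|\psi(v)|\,dv\le C|w|^\beta$$
by (3), and the same holds for $\eta$. In general, since $B^{\psi,n}$ and $(B^{\eta,n})^{-1}$ are bounded and $Y_1^{-1}-Y_2^{-1}=Y_1^{-1}(Y_2-Y_1)Y_2^{-1}$,
$$|q_n(x')-q_n(x)|\le C\bigl(|B^{\psi,n}(x')-B^{\psi,n}(x)|+|B^{\eta,n}(x')-B^{\eta,n}(x)|\bigr), \tag{10}$$
which gives the claim. The same argument works along $E^s$.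

Now let $w\in E^u$, $|w|\le R$, $n=n_\delta$. The $M^0$ part of (8), iterated from time $-n$ to time $0$, reads
$$q_0^0(x)=T^nq_{-n}^0(L^{-n}x)+\sum_{k=1}^nT^{k-1}e_{-k}^0(L^{-k}x),$$
and likewise for $x+w$. Subtract. On $M^0$ the powers of $T$ involved have norm at most $C\ell_\delta^N$; also $|L^{-n}w|\le C\sigma^nR$, and there are $n_\delta\le C\ell_\delta$ error terms. So
$$|q_0^0(x+w)-q_0^0(x)|\le C\ell_\delta^N(\sigma^{n_\delta}R)^\beta+C\,\ell_\delta\cdot\ell_\delta^N\cdot\ell_\delta^N\delta^\alpha\le C\ell_\delta^{2N+1}\delta^\alpha, \tag{11}$$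
where the first term was bounded by (7).

**Step 4: a modulus of continuity in all directions.** We show that for $e\in\mathbb R^d$, $|e|\le1$,
$$|q_0(x+e)-q_0(x)|\le C\delta^{-1}|e|^\beta. \tag{12}$$
Split $e=e^s+e^c+e^u$ with components of size $\le C|e|$, and translate by one component at a time. Along $E^s$ and $E^u$ the bound holds by Step 3, even without $\delta^{-1}$. For $v\in E^c$, a change of variable gives
$$|B^{\psi,0}(x+v)-B^{\psi,0}(x)|=\Bigl|\int B(x+u)\bigl(\psi(u-v)-\psi(u)\bigr)du\Bigr|\le\|B\|_\infty|v|\,\|\nabla\psi\|_1\le C|v|/\delta,$$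
and similarly for $\eta$. By (10), $|q_0(x+v)-q_0(x)|\le C|v|/\delta$, and $|v|\le C|v|^\beta$ for bounded $v$.

**Step 5: $q_0^0$ is almost constant on $\mathbb T^d$.** Here the large discs and Lemma 2 meet. Write $q=q_0^0$ and $\bar q=\int_{\mathbb T^d}q$. Let $\chi\in C_c^\infty(\mathbb R^d)$ and $\mu\in C_c^\infty(E^u)$ be probability densities supported in the unit balls, and let
$$\tilde q(x)=\iint q(x+\tau z+Rw)\,\chi(z)\mu(w)\,dz\,dw .$$
Moving from $x$ to $x+\tau z$ costs at most $C\delta^{-1}\tau^\beta=C\delta^\alpha$ by (12) and (6). Moving from there by $Rw$ costs at most $C\ell_\delta^{2N+1}\delta^\alpha$ by (11). So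
$$|\tilde q-q|\le C\ell_\delta^{2N+1}\delta^\alpha. \tag{13}$$

The continuous function $\tilde q$ has Fourier coefficients $\hat q(k)\,\hat\chi(\tau k)\,\hat\mu(Rk|_{E^u})$, where
$$\hat\chi(\xi)=\int\chi(z)e^{2\pi i\xi\cdot z}dz,\qquad\hat\mu(\xi)=\int_{E^u}\mu(w)e^{2\pi i\xi(w)}dw .$$
Let $k\ne0$. Then $|\hat q(k)|\le C$, and $|\hat\chi(\tau k)|\le C(\tau|k|)^{-2d}$ since $\hat\chi$ decays rapidly. For $\xi\in(E^u)^*\setminus\{0\}$, choose a unit vector $e\in E^u$ with $|\xi(e)|=\|\xi\|$ and integrate by parts once in the direction $e$; this gives $|\hat\mu(\xi)|\le C\|\xi\|^{-1}$. With Lemma 2,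
$$|\hat\mu(Rk|_{E^u})|\le C\bigl(R\,\|k|_{E^u}\|\bigr)^{-1}\le CR^{-1}|k|^{d-1}.$$
So the $k$-th coefficient is at most $C\tau^{-2d}R^{-1}|k|^{-d-1}$. The coefficients are absolutely summable, $\tilde q$ is the sum of its uniformly convergent Fourier series, and its zeroth coefficient is $\bar q$. Hence
$$|\tilde q-\bar q|\le C\tau^{-2d}R^{-1}\sum_{k\ne0}|k|^{-d-1}\le C\tau^{-2d}R^{-1}=C\delta^{-2d(1+\alpha)/\beta+\kappa}=C\delta^\alpha .$$
With (13) and (9), $q_0=\bar q+O(\ell_\delta^{2N+1}\delta^\alpha)$. Multiplying by $B^{\eta,0}$ on the right,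
$$B^{\psi,0}(x)=\bar q\,B^{\eta,0}(x)+O(\ell_\delta^{2N+1}\delta^\alpha)\qquad\text{uniformly in }x. \tag{14}$$

**Step 6: the constant $\bar q$ is small.** We know that $\int_{\mathbb T^d}B^{\psi,0}=0$, since $\int\psi=0$. But integrating (14) directly would give $\bar q\int B^{\eta,0}\approx0$, and the matrix $\int B^{\eta,0}$ may fail to be invertible. So we first multiply by a smooth approximation of $B^{-1}$. Fix, once and for all, a $C^\infty$ map $\Psi:\mathbb T^d\to M_m(\mathbb R)$ with $\|B\Psi-I\|_\infty\le\frac14$. Decreasing $\delta_0$, we have $\|B^{\eta,0}\Psi-B\Psi\|_\infty\le\frac14$. So $J=\int_{\mathbb T^d}B^{\eta,0}\Psi$ satisfies $|J-I|\le\frac12$, and therefore $|J^{-1}|\le2$.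

On the other hand, substituting $y=x+v$ and using $\int\psi=0$,
$$\int_{\mathbb T^d}B^{\psi,0}\Psi\,dx=\int_{\mathbb T^d}B(y)\int_{E^c}\psi(v)\bigl(\Psi(y-v)-\Psi(y)\bigr)\,dv\,dy=O(\delta),$$
because $\Psi$ is Lipschitz, $|v|\le\delta$ on the support, and $\|\psi\|_1$ is independent of $\delta$. The translation has been moved from the rough factor $B$ to the smooth factor $\Psi$. Multiplying (14) on the right by $\Psi$ and integrating, $\bar qJ=O(\delta)+O(\ell_\delta^{2N+1}\delta^\alpha)$. Since $\alpha\le1$, this gives $\bar q=O(\ell_\delta^{2N+1}\delta^\alpha)$. Returning to (14), $|B^{\psi,0}|\le C\ell_\delta^{2N+1}\delta^\alpha$, which proves Proposition 3. $\square$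

## 6. Hölder continuity along $E^c$ and the proof of Theorem A

It remains to turn Proposition 3 into a bound for $B(x+v)-B(x)$ with $v\in E^c$. Since $\beta<\alpha$, the Proposition gives $\|B^{\psi,0}\|_\infty\le C\delta^\beta$. Write $\eta^\delta=\eta$ and $B_\delta=B^{\eta^\delta,0}$. We use two choices of $\psi^1$.

**The distance from $B$ to $B_\delta$.** Take $\psi^1(v)=2^cg(2v)-g(v)$, which has integral $0$ and support in the unit ball. Then $\psi=\eta^{\delta/2}-\eta^\delta$, so $\|B_{\delta/2}-B_\delta\|_\infty\le C\delta^\beta$. Since $B_{2^{-j}\delta}\to B$ uniformly as $j\to\infty$, summing the geometric series $\sum_jC(2^{-j}\delta)^\beta$ gives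
$$\|B-B_\delta\|_\infty\le C\delta^\beta. \tag{15}$$

**The derivative of $B_\delta$ along $E^c$.** Take $\psi^1=\partial_jg$ in orthonormal coordinates of $E^c$. Then $\partial_j\eta=\delta^{-1}\psi$. Since $B_\delta(x+v)=\int B(x+u)\eta(u-v)\,du$ for $v\in E^c$, the derivative of $B_\delta$ in the $j$-th center direction is
$$-\int B(x+u)\,\partial_j\eta(u)\,du=-\delta^{-1}B^{\psi,0}(x)=O(\delta^{\beta-1}).$$
So $|B_\delta(x+v)-B_\delta(x)|\le C\delta^{\beta-1}|v|$ for $v\in E^c$.

**The estimate along $E^c$.** For $v\in E^c$ with $0<|v|\le\frac12$, choose $\delta=|v|$: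
$$|B(x+v)-B(x)|\le2\|B-B_\delta\|_\infty+C\delta^{\beta-1}|v|\le C|v|^\beta. \tag{16}$$
For $|v|>\frac12$ the same bound is trivial because $B$ is bounded.

**Proof of Theorem A.** For arbitrary $w\in\mathbb R^d$ write $w=w^s+w^c+w^u$ with $|w^s|,|w^c|,|w^u|\le C|w|$. Then
$$\begin{aligned}|B(x+w)-B(x)|\le{}&|B(x+w)-B(x+w^c+w^u)|+|B(x+w^c+w^u)-B(x+w^u)|\\&+|B(x+w^u)-B(x)|\le C|w|^\beta\end{aligned}$$
by (3) for the first and third terms and (16) for the second. So $B$ is $\beta$-Hölder. Since $\beta$ was any number in the stated range, Theorem A is proved. With it, Theorem B and the Corollary follow as explained in Section 2. $\square$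

## 7. Non-ergodic automorphisms: a logarithmic modulus of continuity

Ergodicity entered the proof through Kronecker's theorem, which gave $E^u\neq0$ and Lemma 2. It cannot be dropped. The extreme case is $L=\mathrm{id}$, $f=\mathrm{id}$: every $C^1$ diffeomorphism $H$ is a conjugacy, and $DH$ need not be Hölder. The proof of Theorem C places such an example inside any non-ergodic $L$.

**Proof of Theorem C.** (a)$\Rightarrow$(b) is Theorem B with $f\in C^\infty$.

(b)$\Rightarrow$(a): let $L$ be non-ergodic. We construct a $C^1$ diffeomorphism $H$ that commutes with $L$ and whose derivative is not Hölder. With $f=L$ this contradicts (b).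

**Step 1: an invariant functional and an invariant vector.** Some power of $L$ has eigenvalue $1$, so there is a primitive $k\in\mathbb Z^d$ (row vector) with $kL^p=k$ for some $p\ge1$. Take $p$ minimal for this $k$. Then the vectors $kL^{-j}$, $0\le j<p$, are distinct, and they are primitive because $L\in GL(d,\mathbb Z)$. Since $1$ is an eigenvalue of $L^p$, there is $v\in\mathbb R^d\setminus\{0\}$ with $L^pv=v$.

**Step 2: the diffeomorphism.** Let $h$ be a continuous $1$-periodic function with $\int_0^1h=0$, $C^\infty$ on $(0,1)$, with $h=0$ on $[\frac34,1]$ and $h(s)=1/\log(1/s)$ on $(0,\frac1{10}]$. It exists: $1/\log(1/s)\to0$ as $s\to0$, and the values on $(\frac1{10},\frac34)$ are free to make the mean zero. Let $\varphi$ be a $1$-periodic $C^1$ function with $\varphi'=\varepsilon h$, and put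
$$u(x)=\sum_{j=0}^{p-1}\varphi(kL^{-j}x)\,L^jv,\qquad H=\mathrm{id}+u .$$
The function $u$ is $\mathbb Z^d$-periodic. Since $kL^{-p}=k$ and $L^pv=v$, the summand is $p$-periodic in $j$, so
$$u(Lx)=\sum_{j=0}^{p-1}\varphi(kL^{-(j-1)}x)\,L\,L^{j-1}v=Lu(x),$$
and $H\circ L=L\circ H$. For small $\varepsilon>0$ we have $\|Du\|_\infty<\frac12$. Then $DH$ is invertible everywhere. The map $H$ on $\mathbb R^d$ is injective because $|u(x)-u(y)|\le\frac12|x-y|$, and surjective by the contraction principle applied to $x\mapsto y-u(x)$. It commutes with integer translations, so it induces a $C^1$ diffeomorphism of $\mathbb T^d$.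

**Step 3: a point where one term is rough and the others are smooth.** Choose $x_0\in\mathbb R^d$ with $kx_0=0$ and $kL^{-j}x_0\notin\mathbb Z$ for every $j$ with $kL^{-j}\neq\pm k$. This is possible: such $kL^{-j}$ are primitive and different from $\pm k$, hence not parallel to $k$, so they restrict to nonzero functionals on the hyperplane $\{kx=0\}$, and only countably many proper affine subspaces of it have to be avoided. Choose $b\in\mathbb R^d$ with $kb=1$. For small $t\ge0$,
$$Du(x_0+tb)\,b=\sum_{j=0}^{p-1}\varphi'\bigl(kL^{-j}(x_0+tb)\bigr)\,(kL^{-j}b)\,L^jv .$$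
The terms are of three kinds.

* The term $j=0$ equals $\varepsilon v/\log(1/t)$ for $t>0$ and $0$ for $t=0$.
* The term with $kL^{-j}=-k$, if there is one, equals $-\varphi'(-t)L^jv=0$, because $h=0$ on $[\frac34,1]$.
* The remaining terms are smooth in $t$ near $0$, because $kL^{-j}x_0\notin\mathbb Z$ and $h$ is $C^\infty$ on $(0,1)$.

Since the $kL^{-j}$ are distinct, $j=0$ is the only index with $kL^{-j}=k$, so the list is complete.

**Step 4: conclusion.** Hence
$$|Du(x_0+tb)b-Du(x_0)b|\ge\frac{\varepsilon|v|}{\log(1/t)}-Ct ,$$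
which is not $O(t^\gamma)$ for any $\gamma>0$. So $DH=I+Du$ is not Hölder, $H$ is not $C^{1+\text{Hölder}}$, and (b) fails. $\square$
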